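# Quasi-similar operators on $\ell_1$, exactly one of which has a non-trivial invariant subspace

## 1. Invariant subspaces, hyperinvariant subspaces, quasi-similarity

All Banach spaces are complex, and "operator" means bounded linear operator.

**Definition 1 (invariant subspace).** A *non-trivial invariant subspace* of an operator $A$ on $X$ is a closed subspace $M$ with $\{0\}\ne M\ne X$ and $AM\subseteq M$.

Example. The forward shift $e_i\mapsto e_{i+1}$ on $\ell_1$ (indices $i\ge 0$) has the non-trivial invariant subspace $\{x:x_0=0\}$. In general, the closed linear span of $\{A^kx:k\ge0\}$ is the smallest closed invariant subspace containing $x$. The vector $x$ is called *cyclic* if this span is $X$. So $A$ has no non-trivial invariant subspace exactly when every $x\ne0$ is cyclic. For the shift, $e_0$ is cyclic and $e_1$ is not.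

**Definition 2 (hyperinvariant subspace).** A *hyperinvariant subspace* of $A$ is a closed subspace $M$, $\{0\}\neq M\neq X$, that is invariant under every bounded operator commuting with $A$.

Example. If $A$ is not a scalar multiple of $I$ and $\mu$ is an eigenvalue, then $M=\ker(A-\mu)$ is hyperinvariant: if $VA=AV$ and $Ax=\mu x$, then $AVx=VAx=\mu Vx$. For $A=I$ with $\dim X\geq 2$, every closed subspace is invariant but there is no hyperinvariant subspace. Indeed, given $0\ne m\in M$ and $y\notin M$, pick a functional $\psi$ with $\psi(m)=1$; the operator $x\mapsto\psi(x)y$ commutes with $I$ and sends $m$ out of $M$.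

**Definition 3 (quasi-similarity).** Operators $A$ on $X$ and $B$ on $Y$ are *quasi-similar* if there are bounded one-to-one operators $C:X\to Y$ and $D:Y\to X$ with dense range such that
$$CA=BC,\qquad AD=DB .$$

Example. Let $\ell_1$ have the basis $e_1,f_1,e_2,f_2,\dots$ and put $Af_n=e_n$, $Ae_n=0$, $Bf_n=\frac1ne_n$, $Be_n=0$. Let $Ce_n=\frac1ne_n$, $Cf_n=f_n$ and $De_n=e_n$, $Df_n=\frac1nf_n$. Then $CAf_n=\frac1ne_n=BCf_n$ and $ADf_n=\frac1ne_n=DBf_n$, while everything vanishes on $e_n$. Both $C$ and $D$ are bounded, one-to-one, with dense range. So $A$ and $B$ are quasi-similar. They are not similar: $B$ is compact (a norm limit of finite rank operators), and $A$ is not, since $\|Af_n-Af_m\|=2$ for $n\ne m$.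

We use the following textbook facts.

1. A bounded operator on $\ell_1$ is determined by its columns $Te_i$, and $\|T\|=\sup_i\|Te_i\|$. Conversely, any bounded family of vectors is the family of columns of a bounded operator. The target may be any Banach space.
2. If $\sum|c_m|\,\|T^m\|<\infty$, then $f(T)=\sum c_mT^m$ converges in norm and commutes with $T$.
3. (Only for Theorem B.) If $h$ is holomorphic near $\sigma(A)$, then $h(A)$ is defined by the holomorphic functional calculus. It is multiplicative and depends only on $h$ near $\sigma(A)$. If $\sigma(A)$ is disconnected, the Riesz projection of a clopen part is an idempotent commuting with $A$, different from $0$ and $I$.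

Two facts are known about transport. (i) If $B=CAC^{-1}$ with $C$ invertible, then $B$ has a non-trivial invariant (respectively hyperinvariant) subspace whenever $A$ does. (ii) If $A$ has a hyperinvariant subspace and $B$ is quasi-similar to $A$, then $B$ has a hyperinvariant subspace. This leaves the following question, posed in Thomas Schlumprecht and Vladimir G. Troitsky, "On quasi-affine transforms of Read's operator", arXiv:math/0112010 (2001).

**Question.** Let $A,B$ be quasi-similar operators on the same infinite-dimensional complex Banach space. Is it true that $A$ has a non-trivial invariant subspace if and only if $B$ has one?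

The answer is no: the equivalence fails on $\ell_1$.

**Theorem A.** There are bounded operators $A,B$ on complex $\ell_1$ and bounded one-to-one operators $C,D$ on $\ell_1$ with dense range such that $CA=BC$, $AD=DB$, $A$ has no non-trivial invariant subspace, and $B$ has a non-trivial invariant subspace. Moreover $C$ is diagonal, $\|A^m\|\le 3+m^2$ for all $m\ge0$, and $DC=f(A)=\sum c_mA^m$ (norm convergent), where $f(z)=\exp(-(1-z)^{-1/2})=\sum c_mz^m$ is holomorphic in the open unit disc with all derivatives bounded there.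

**Theorem B.** Let $A$ on an infinite-dimensional $X$ have no non-trivial invariant subspace. Let $B$ on a Banach space $Y$ be quasi-similar to $A$ via $C:X\to Y$, $D:Y\to X$ ($C,D$ bounded, one-to-one, with dense range, $CA=BC$, $AD=DB$). If $g(A)X\subseteq DCX$ for some polynomial $g\ne0$, then $B$ has no non-trivial invariant subspace. This applies in particular if $DC=h(A)$ with $h$ holomorphic in a neighbourhood of $\sigma(A)$.

Theorem A answers the question. Theorem B is not used in its proof, but it tells us what kind of $DC$ to avoid, so we prove it first. The operator $A$ of Theorem A is a modification of C. Read's constructions; nothing from those is assumed here.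

## 2. What quasi-similarity carries across and what it loses

Let $A$ on $X$ and $B$ on $Y$ be quasi-similar via $C,D$. We try the easy cases by hand.

*Invertible $C$.* If $B=CAC^{-1}$ and $M$ is invariant for $A$, then $CM$ is closed, non-trivial, and $B(CM)=CAM\subseteq CM$. If $M$ is hyperinvariant and $VB=BV$, then $C^{-1}VC$ commutes with $A$, so $VCM\subseteq CM$. This is (i).

*$B$ has an eigenvector.* If $By=\mu y$, $y\ne0$, then $ADy=DBy=\mu Dy$ and $Dy\ne0$. So $A$ has a one-dimensional invariant subspace.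

*$B^*$ has an eigenvector.* If $B^*\psi=\mu\psi$, $\psi\neq0$, then $A^*C^*\psi=C^*B^*\psi=\mu C^*\psi$. Here $C^*\psi\ne0$ because $C$ has dense range. So the closed hyperplane $\ker C^*\psi$ is invariant under $A$.

*$A$ has a hyperinvariant subspace $M$.* Let $N$ be the closed span of all $VCm$, where $m\in M$ and $V$ commutes with $B$. It is invariant under everything that commutes with $B$, and $N\ne\{0\}$ (take $V=I$). Further, $A(DVC)=DBVC=DVBC=(DVC)A$, so $DVC$ commutes with $A$ and $DVCM\subseteq M$. Hence $DN\subseteq M$. If $N$ were $Y$, the dense set $DY$ would lie in the closed set $M\ne X$. So $N$ is hyperinvariant for $B$, which is (ii).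

The sensible first approach is to run the last argument with a subspace $M$ that is only invariant. The natural candidate for $B$ is $N=\overline{CM}$, which is $B$-invariant and non-zero. To see $N\ne Y$ we needed $DN\subseteq M$, that is, $DCM\subseteq M$. The operator $DC$ commutes with $A$, but an invariant $M$ need not be invariant under $DC$. That is the point where the argument stops.

In the other direction, let $M$ be a non-trivial invariant subspace of $B$. Then $C^{-1}(M)$ is closed and $A$-invariant, and it is not $X$ since $CX$ is dense. But it may be $\{0\}$: if $C=\operatorname{diag}(2^{-i})$ on $\ell_1$ and $y=((i+1)^{-2})_i$, the line through $y$ meets the range of $C$ only in $0$, because $(2^i(i+1)^{-2})_i\notin\ell_1$. Likewise $\overline{DM}$ is $A$-invariant but may be $X$. If $A$ has no non-trivial invariant subspace and $B$ does, then every such $M$ must satisfy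
$$M\cap CX=\{0\},\qquad \overline{DM}=X .$$
So the invariant subspace of $B$ has to be made of vectors that $X$ does not contain.

## 3. Theorem B: when a polynomial in $A$ factors through $DC$

A natural way to get $D$ from $C$ is to ask that $DC$ be a function of $A$. Theorem B says that the function must not be too nice.

**Step 3.1 (factor $g(B)$ through $C$).** Our aim is to show $g(B)Y\subseteq CX$. Let $K=DC$, which is one-to-one. As $g(A)X\subseteq KX$, the linear map $Z=K^{-1}g(A)$ is defined on all of $X$. It is closed: if $x_k\to x$ and $Zx_k\to s$, then $g(A)x_k=KZx_k\to Ks$ and $g(A)x_k\to g(A)x$, so $Zx=s$. By the closed graph theorem $Z$ is bounded, and $KZ=g(A)$. Put $V=CD$ on $Y$. It is one-to-one and $VB=CDB=CAD=BCD=BV$. From $CA=BC$ we get $Cg(A)=g(B)C$, hence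
$$V(CZD)=C(DC)ZD=C\,g(A)\,D=g(B)\,CD=g(B)V=V\,g(B).$$
Since $V$ is one-to-one, $g(B)=CZD$, so $g(B)Y\subseteq CX$.

**Step 3.2 (an invariant subspace would contain an eigenvector).** Now we derive the contradiction. Let $M$ be a non-trivial invariant subspace of $B$. By Section 2, $C^{-1}(M)$ is closed, $A$-invariant and not $X$; hence it is $\{0\}$, that is, $M\cap CX=\{0\}$. So $g(B)M\subseteq M\cap CX=\{0\}$. Thus $B|_M$ is annihilated by the non-zero polynomial $g$, which is not constant as $M\ne\{0\}$. Factor $g$ into linear factors: some factor $B-\mu$ is not one-to-one on $M$, so $By=\mu y$ with $0\neq y\in M$. Then $ADy=\mu Dy$, $Dy\ne0$, and $A$ has a one-dimensional invariant subspace, which is non-trivial since $\dim X=\infty$. This is a contradiction.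

**Step 3.3 (the case $DC=h(A)$).** We find a $g$. The spectrum $\sigma(A)$ is connected; otherwise the range of a Riesz projection would be a non-trivial invariant subspace. Since $h(A)=DC\ne0$, $h$ is not identically zero on the component of its domain that contains $\sigma(A)$. So $h$ has finitely many zeros on the compact set $\sigma(A)$. Let $g$ be the product of the corresponding factors $z-z_i$ with multiplicities, a non-zero polynomial. Then $h=gk$ near $\sigma(A)$, where $k$ is holomorphic and zero-free near $\sigma(A)$. So $k(A)$ is invertible and $g(A)X=g(A)k(A)X=h(A)X=DCX$. The first part applies, and Theorem B is proved. $\blacksquare$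

So if we want $DC=f(A)$, we need an $f$ that cannot be repaired by a polynomial. The function $f(z)=\exp(-(1-z)^{-1/2})$ tends to $0$ at $z=1$ faster than every power of $1-z$ (along the real axis), so $g/f$ is unbounded near $1$ for every polynomial $g\ne0$.

## 4. A flat function evaluated on Jordan blocks near $1$

**Step 4.1 (coefficients of $f$).** We need $f(T)$ to make sense for operators whose powers grow like $m^2$. Take the principal branch and put $w=(1-z)^{-1/2}$. On the unit disc $|\arg(1-z)|<\pi/2$, so $\operatorname{Re}w\ge\cos(\pi/4)|w|$ and $|f(z)|=e^{-\operatorname{Re}w}\le\exp(-\cos(\tfrac\pi4)|1-z|^{-1/2})$. Since $dw/dz=\frac12w^3$, the derivative of $p(w)e^{-w}$ is $\frac12w^3(p'(w)-p(w))e^{-w}$. Hence each $f^{(k)}$ is $f$ times a polynomial in $w$, and it is bounded on the disc because $|w|^le^{-|w|/\sqrt2}$ is bounded for each $l$. The coefficient of $z^{m-k}$ in $f^{(k)}$ is $\frac{m!}{(m-k)!}c_m$, and Cauchy's estimate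 bounds it by $\sup|f^{(k)}|$. As $k$ is arbitrary, $\sum|c_m|(m+1)^k<\infty$ for every $k$. Also $f$ has no zeros.

**Step 4.2 (the size of $f$ on a block).** Next we see how small $f$ is on a Jordan block with eigenvalue near $1$ and small off-diagonal entries. Let $0<\eta\le\frac14$, $\lambda=1-\eta$, and let $S_d$ be the truncated forward shift on $\ell_1^d$ ($S_d^d=0$). Put $T_{d,\eta}=\lambda+\eta S_d$, so $\|T_{d,\eta}\|\le\lambda+\eta=1$. Expanding $(\lambda+\eta S_d)^m$ and summing over $m$,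
$$f(T_{d,\eta})=\sum_{k<d}\frac{f^{(k)}(\lambda)}{k!}\eta^kS_d^k .$$
If $|z-\lambda|\le\eta/2$, then $|z|<1$, $|1-z|\le\frac32\eta$, and $1-z$ lies in the disc of radius $\eta/2$ about $\eta$, so $|\arg(1-z)|\le\pi/6$. Hence $|f(z)|\le\exp(-\cos(\frac\pi{12})(\frac32\eta)^{-1/2})\le\exp(-\frac12\eta^{-1/2})$, because $\cos(\frac\pi{12})\sqrt{2/3}>0.78$. Cauchy's estimates on this disc give $\frac{|f^{(k)}(\lambda)|}{k!}\eta^k\le2^ke^{-\frac12\eta^{-1/2}}$, so
$$\|f(T_{d,\eta})\|\le2^d e^{-\frac12\eta^{-1/2}},\qquad f(T_{d,\eta})\ \text{is invertible},\tag{1}$$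
the latter since its only eigenvalue is $f(\lambda)\ne0$.

**Toy model.** Here is how (1) produces a quasi-similarity. Let $d_n\to\infty$ and choose $\eta_n$ so small that $2^{d_n}e^{-\frac12\eta_n^{-1/2}}\le(\eta_n/3)^{d_n}$. Let $X_0\cong\ell_1$ have the basis $e_{n,l}$ ($0\le l<d_n$), and let $T_0$ act on the $n$-th block as $T_{d_n,\eta_n}$. Let $Y_0$ be the weighted $\ell_1$-space in which $e_{n,l}$ has norm $\varpi_{n,l}=(\eta_n/3)^{d_n-1-l}\le1$, let $C_0:X_0\to Y_0$ be the inclusion, and let $B_0$ be given by the same formula as $T_0$. In the normalized basis $\hat e_{n,l}=e_{n,l}/\varpi_{n,l}$,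
$$B_0\hat e_{n,l}=\lambda_n\hat e_{n,l}+3\hat e_{n,l+1}\quad(l<d_n-1),\qquad B_0\hat e_{n,d_n-1}=\lambda_n\hat e_{n,d_n-1}.$$
So $B_0$ is bounded. By (1), $\|f(T_0)e_{n,l}\|\le(\eta_n/3)^{d_n}\le\varpi_{n,l}$, so $e_{n,l}\mapsto f(T_0)e_{n,l}$ extends to a bounded $D_0:Y_0\to X_0$. It is block diagonal with invertible blocks, hence one-to-one with dense range. Thus $T_0$ and $B_0$ are quasi-similar and $D_0C_0=f(T_0)$. Yet $\|T_0\|\le1$, while $\|B_0^m\|\ge3^m$ for every $m$ (look at a block with $d_n>m$).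

Both toy operators have many invariant subspaces. The plan for Theorem A is to build an operator $T$ on $X\cong\ell_1$ that contains such blocks, is so weakly coupled to them that $f(T)$ still acts on each block as $f(T_{d_n,\eta_n})$ up to a small error, has $\|T^m\|\le3+m^2$, and has no non-trivial invariant subspace. Then the reweighted operator on $Y$ has room for a vector $\mathbf m\in Y\setminus CX$ that is not cyclic.

## 5. A basis of polynomials for $\ell_1$

The operator $T$ will be multiplication by $t$ on $\mathbb C[t]$, completed in a norm for which a suitable sequence $\pi_0=1,\pi_1,\pi_2,\dots$ with $\deg\pi_i=i$ is the standard basis of $\ell_1$. With the basis $t^i$ we would get the shift: $p\cdot t$ has constant term $0$, so it stays at distance at least $1$ from $\pi_0=1$. The basis must therefore allow three approximations. At stage $n$ there will be polynomials $R_k$ of degree $k$, divisible by large powers of $t$ for large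 $k$, such that

1. $R_a=1+\alpha^{-1}\pi_a$, so $R_a$ approximates $1$ with error $1/\alpha$;
2. $\beta^{-1}t^bR_k=R_k+\beta^{-1}\pi_{b+k}$ for $k$ in an interval $[\kappa,N]$, so $\beta^{-1}t^b$ is almost the identity there;
3. $t^bR_k$ has tiny norm for $k$ just beyond $N$.

Given a polynomial $z$, multiply it by a truncated power series inverse, times a power of $t$ and a fixed factor, to obtain $R_a$ plus some $R_k$ with $k>N$. Multiplication by $\beta^{-1}t^b$ then removes the terms with $k>N$ and nearly fixes $R_a\approx1$.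

**Conventions.** $\Pi_k$ is the space of polynomials of degree $\le k$, and $|F|$ is the sum of the moduli of the coefficients of $F$, so $|FG|\le|F||G|$. Put $\operatorname{tri}(G)=G(G-1)/2$. Each $n\ge1$ is uniquely $n=\operatorname{tri}(G)+i$ with $1\le i\le G$; we say $n$ is in group $G$. Put
$$\alpha_n=G+1-i,\qquad j(n)=\operatorname{tri}(\alpha_n).$$

For $n=1,\dots,6$ the values of $\alpha_n$ are $1;\,2,1;\,3,2,1$ and those of $j(n)$ are $0;\,1,0;\,3,1,0$. In each group $\alpha_n$ counts down from $G$ to $1$. Since $\operatorname{tri}(l)\ge l-1$ and $\operatorname{tri}(\alpha_n)\le\operatorname{tri}(G)\le n-1$,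
$$\alpha_n\le j(n)+1\le n .\tag{2}$$
If $n=\operatorname{tri}(G)+i$ with $1\le i<G$, then $n$ lies strictly between $\operatorname{tri}(G)$ and $\operatorname{tri}(G+1)$, so
$$\text{no } n' \text{ satisfies } j(n')=n\qquad(1\le i<G).\tag{3}$$

One algebraic lemma is needed for the choice of parameters.

**Lemma 1.** Let $\Phi$ be monic of degree $\Delta\ge1$ with all roots in $(0,1)$. There is $c(\Phi)$ such that for all $\chi\in\Pi_{\Delta-1}$, with $\chi/\Phi=\sum s_kt^k$, and all $m\ge0$: $|\chi|\le c(\Phi)\max_{m\le k<m+\Delta}|s_k|$.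

Check for $\Phi=t-\lambda$ and $\chi=c$: here $s_k=-c\lambda^{-k-1}$, so $|c|=\lambda^{k+1}|s_k|\le|s_k|$ for every $k$.

*Proof.* Let $\Phi=\sum_l\phi_lt^l$, $\phi_\Delta=1$. Comparing coefficients of $t^k$ in $\Phi\sum s_kt^k=\chi$ for $k\ge\Delta$ gives $s_{k-\Delta}=-\sum_{l<\Delta}\phi_ls_{k-l}$. So $(s_{k-\Delta},\dots,s_{k-1})=L(s_{k-\Delta+1},\dots,s_k)$ with
$$L(y_1,\dots,y_\Delta)=\Big(-\sum_{l<\Delta}\phi_ly_{\Delta-l},\ y_1,\dots,y_{\Delta-1}\Big),$$
a companion matrix with characteristic polynomial $\Phi$. Its eigenvalues lie in $(0,1)$, so its powers are bounded. As $(s_0,\dots,s_{\Delta-1})=L^m(s_m,\dots,s_{m+\Delta-1})$, we get $\max_{k<\Delta}|s_k|\le c\max_{m\le k<m+\Delta}|s_k|$ with $c$ independent of $m$. Finally $\chi$ is the truncation to degree $<\Delta$ of $\Phi\sum_{k<\Delta}s_kt^k$, so $|\chi|\le|\Phi|\,\Delta\max_{k<\Delta}|s_k|$. $\square$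

**Step 5.1 (choice of parameters).** The purpose is to fix all numbers in an order in which each depends only on earlier ones. We put $\|\sum x_i\pi_i\|=\sum|x_i|$ on $\mathbb C[t]$, let $X\cong\ell_1$ be the completion, $T$ multiplication by $t$, and $Q_k$ the norm-one coordinate projection onto $\Pi_k=\operatorname{span}\{\pi_0,\dots,\pi_k\}$. Start with $\pi_0=1$, $v_0=\Delta_0=H_0=0$, $\Phi_0=\mu_0=\mathcal M_0=1$. At stage $n\ge1$ all data of earlier stages are given, including $\pi_i$ for $i\le v:=v_{n-1}$, and $\Delta_{n-1}\le v$. Put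
$$\theta_n=\Phi_{n-1}t^{v+1-\Delta_{n-1}},$$
monic of degree $v+1$. Choose successively:

* (P1) $d_n\ge n$ with $6(9/11)^{d_n}(\mathcal M_{n-1}+1)\le2^{-n}$. (Block length.)
* (P2) $\eta_n\in(0,\frac14]$ with $2^{d_n}e^{-\frac12\eta_n^{-1/2}}\le(\eta_n/3)^{d_n}$. Put $\lambda_n=1-\eta_n$, $\Phi_n=\Phi_{n-1}(t-\lambda_n)^{d_n}$, $\Delta_n=\Delta_{n-1}+d_n=\deg\Phi_n$, $\rho_n=v+d_n+1$, $\mu_n=\mu_{n-1}\eta_n^{-d_n}$, $\mathcal M_n=\mathcal M_{n-1}\big(1+(\frac9{4\eta_n})^{d_n}\big)$, $\gamma_n=\|f(T_{d_n,\eta_n})^{-1}\|$, and $R^{(n)}_k=\Phi_nt^{k-\Delta_n}$ for $k\ge\Delta_n$.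
* (P3) $\delta_n\in(0,\frac14]$ with $3n\mu_{n-1}\delta_n\le2^{-n}\min_{l\le n}(1+\gamma_l)^{-1}$ and, if $n\ge2$, $4(n-1)2^{\Delta_{n-1}}L_{n-1}(1+\sigma_{n-1}^{-1})\delta_n\le1$. (Coupling into the block.)
* (P4) $\omega_n=\delta_n\eta_n^{d_n}\min\{(\eta_n/3)^{d_n},\mathcal M_n^{-1}\}$ and $\varsigma_n=\delta_n^{-1}\eta_n^{1-d_n}\omega_n=\eta_n\min\{(\eta_n/3)^{d_n},\mathcal M_n^{-1}\}$. Then $\varsigma_n\le(\eta_n/3)^{d_n}$, $\varsigma_n\mathcal M_n\le1$, $\varsigma_n\le\eta_n$, $\omega_n\eta_n^{-d_n}\le\delta_n$. (Leak out of the block.)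
* (P5) $U_{n-1}\ge\rho_n$ with $\|t^k\bmod\theta_n\|\le\delta_n$ for all $k>U_{n-1}$. Put $u_n=U_{j(n)}$, $e_n=\max_{k\le U_{n-1}}\|t^k\|\ge1$, $\varepsilon_n=4^{-n}/(n(1+e_n))$.
* (P6) $\Lambda_n\ge1+e_n$ with $\Lambda_n>c(\Phi_n)e_n/\varepsilon_n$.
* (P7) An integer $H_n'\ge\max(n,d_n,H_{n-1},10v_{n-1},K'_n)$, with $K_n'$ from Lemma 3. Put $r_n=U_{n-1}+v+1+2H_n'$. Choose $w_n>r_n$ so large that $\tau_n=(\Lambda_n/\omega_n)^{1/(w_n-r_n)}$ satisfies $\tau_n\le\frac54$ and $\tau_n^{H'_n}\le2$. Put $\kappa_n=w_n+U_{n-1}+\Delta_n+1$, $a_n=\kappa_n+w_n+H'_n$, $N_n=a_n+u_n$.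
* (P8) A finite set $\mathcal Q_n$ of polynomials and a number $L_n$ as in Lemma 5. Then $\beta_n\ge\max(1,3n2^{\Delta_n}L_n)$; $\sigma_n\in(0,1]$ with $\alpha_n\sigma_n\le\frac14$, $\beta_n\sigma_n\le\frac14$; $\Lambda'_n=1+\beta_n\Lambda_n$.
* (P9) An integer $H_n\ge\max(n+1,H'_n,K_n)$, with $K_n$ from Lemma 3; then $b_n>N_n+2H_n+2$ so large that the ratio $\tau'_n$ defined in Step 5.2 satisfies $\tau'_n\le\frac54$ and $\tau_n'^{H_n}\le2$. Put $v_n=b_n+N_n$.

Three comments on admissibility. In (P5), the norm on $\Pi_v$ is already known; multiplication by $t$ on $\mathbb C[t]/(\theta_n)\cong\Pi_v$ has its eigenvalues in $\{0,\lambda_1,\dots,\lambda_{n-1}\}\subset[0,1)$, so $t^k\bmod\theta_n\to0$. Also, $e_n$ needs $\pi_i$ for $v<i\le U_{n-1}$; these are given in Step 5.2 in terms of $\delta_n,\eta_n,\omega_n$ only, because $g_i=\omega_n$ for $\rho_n\le i\le U_{n-1}<r_n$. Finally, $K'_n$ will depend only on earlier stages and $d_n,\eta_n,\delta_n,\omega_n,\Lambda_n$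 (and the fixed $\alpha_n$); $\mathcal Q_n,L_n$ only on data up to (P7); $K_n$ only on earlier stages and stage-$n$ data other than $H_n,b_n$. So there is no circularity.

We have
$$\rho_n\le U_{n-1}<r_n<w_n<\kappa_n<a_n\le N_n<b_n<v_n<\rho_{n+1}\le U_n,\qquad \Delta_n<\rho_n .\tag{4}$$
In particular $U$ is increasing, $u_n\le U_{n-1}$, $e_n$ is nondecreasing, $\varepsilon_n$ is decreasing, and $H'_n\le H_n\le H'_{n+1}$.

**Step 5.2 (the basis).** Now we write down the polynomials of stage $n$, in five blocks. The stage index $n$ is dropped, $R_k=R^{(n)}_k$, $v=v_{n-1}$.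

* $\mathsf S_n$: $\pi_{v+1+l}=\delta^{-1}\eta^{-l}(t-\lambda)^l\theta$ for $0\le l<d$.
* $\mathsf E_n$: $\pi_i=g_i^{-1}R_i$ for $\rho\le i<a$; $g_i=\omega$ for $i\le r$, $g_i=\omega\tau^{i-r}$ for $r\le i\le w$, $g_i=\Lambda$ for $w\le i<a$.
* $\mathsf A_n$: $\pi_{a+k}=\alpha(R_a-1)t^k$ for $0\le k\le u$.
* $\mathsf F_n$: $\pi_i=g_i^{-1}R_i$ for $N<i<b+\kappa$; $g_i=\sigma$ for $i\le N+H+1$, $g_i=\Lambda'$ for $i\ge b+\kappa-H-1$, geometric with ratio $\tau'\ge1$ in between.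
* $\mathsf B_n$: $\pi_{b+k}=(t^b-\beta)R_k$ for $\kappa\le k\le N$.

We use the same letters for the index sets. They partition $(v_{n-1},v_n]$, and $\deg\pi_i=i$. For stage $1$: $\theta_1=t$ and $\Phi_1=(t-\lambda)^d$, so the basis begins $1,\ \delta^{-1}t,\ \delta^{-1}\eta^{-1}(t-\lambda)t,\ \dots,\ \delta^{-1}\eta^{1-d}(t-\lambda)^{d-1}t$. Then come multiples of $R_i=(t-\lambda)^dt^{i-d}$, and then $(R_a-1)t^k$ since $\alpha_1=1$.

From the definitions,
$$(t-\lambda_n)^{d_n}\theta_n=R^{(n)}_{\rho_n},\qquad R_k=t^{k-k'}R_{k'}\ (k\ge k'\ge\Delta_n),\qquad R^{(n)}_{v_n+1+s}=\theta_{n+1}t^s .\tag{5}$$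

## 6. The matrix of $T$ and the basic norm estimates

**Step 6.1 (columns).** We compute $T\pi_i$ block by block, using (5).

* $T\pi_0=t=\theta_1=\delta_1\pi_1$. For $n\ge2$, $T\pi_{v_{n-1}}=R^{(n-1)}_{v_{n-1}+1}-\beta_{n-1}R^{(n-1)}_{N_{n-1}+1}=\delta_n\pi_{v_{n-1}+1}-\beta_{n-1}\sigma_{n-1}\pi_{N_{n-1}+1}$.
* $\mathsf S_n$: $T\pi_{v+1+l}=\lambda\pi_{v+1+l}+\eta\pi_{v+2+l}$ for $l<d-1$, and $T\pi_{v+d}=\lambda\pi_{v+d}+\delta^{-1}\eta^{1-d}R_\rho=\lambda\pi_{v+d}+\varsigma\pi_\rho$.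
* $\mathsf E_n$: $T\pi_i=(g_{i+1}/g_i)\pi_{i+1}$ for $i<a-1$, and $T\pi_{a-1}=\Lambda^{-1}R_a=\Lambda^{-1}(\pi_0+\alpha^{-1}\pi_a)$.
* $\mathsf A_n$: $T\pi_{a+k}=\pi_{a+k+1}$ for $k<u$, and $T\pi_N=\alpha(R_{N+1}-t^{u+1})=\alpha\sigma\pi_{N+1}-\alpha t^{u+1}$.
* $\mathsf F_n$: $T\pi_i=(g_{i+1}/g_i)\pi_{i+1}$ for $i<b+\kappa-1$. Since $R_{b+\kappa}=\pi_{b+\kappa}+\beta R_\kappa$ and $R_\kappa=\Lambda\pi_\kappa$, $T\pi_{b+\kappa-1}=\Lambda'^{-1}(\pi_{b+\kappa}+\beta\Lambda\pi_\kappa)$.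
* $\mathsf B_n$: $T\pi_i=\pi_{i+1}$ for $i<v_n$.

On $\mathsf S_n$, $T$ is the block $T_{d_n,\eta_n}$ plus a leak $\varsigma_n$ at the end.

**Step 6.2 (norms of the $R_k$).** These are the vectors in which all else is expressed. On $\mathsf E_n$ and $\mathsf F_n$, $\|R_k\|=g_k$. For $k\le u_n\le U_{n-1}$, $R_{a+k}=t^k+\alpha^{-1}\pi_{a+k}$ has norm at most $e_n+1\le\Lambda_n$. For $\kappa\le k\le N$, $R_{b+k}=\pi_{b+k}+\beta R_k$ has norm at most $1+\beta\Lambda=\Lambda'$. Hence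
$$\begin{aligned}\|R^{(n)}_k\|&\le\Lambda_n&&(\rho_n\le k\le N_n+H_n),\\ \|R^{(n)}_{N_n+s}\|&=\sigma_n&&(1\le s\le H_n+1),\\ \|R^{(n)}_k\|&\le\Lambda_n'&&(\rho_n\le k\le v_n).\end{aligned}\tag{6}$$

**Step 6.3 (norms of $\theta_nt^s$).** The aim is to show that what lies just beyond stage $n-1$ is tiny. Divide $t^s$ by $(t-\lambda)^d$. The remainder is the Taylor polynomial at $\lambda$, and the quotient is the polynomial part of $t^{s-d}(1-\lambda/t)^{-d}$. Multiplying by $\theta_n$ and using (5),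
$$\theta_nt^s=\sum_{c<d}\binom sc\lambda^{s-c}(t-\lambda)^c\theta_n+\sum_{e=0}^{s-d}\binom{d-1+e}e\lambda^eR_{v+1+s-e} .$$
Here $(t-\lambda)^c\theta_n=\delta\eta^c\pi_{v+1+c}$, $\sum_c\binom sc\lambda^{s-c}\eta^c\le(\lambda+\eta)^s=1$, and $\sum_{e\ge0}\binom{d-1+e}e\lambda^e=(1-\lambda)^{-d}=\eta^{-d}$. So, a maximum over an empty range being $0$,
$$\|\theta_nt^s\|\le\delta_n+\eta_n^{-d_n}\max_{\rho_n\le k\le v_{n-1}+1+s}\|R_k^{(n)}\| .\tag{7}$$
Since $\|R_k\|=\omega_n$ for $\rho_n\le k\le r_n$ and $\omega_n\eta_n^{-d_n}\le\delta_n$,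
$$\|\theta_nt^s\|\le2\delta_n\qquad\text{if }v_{n-1}+1+s\le r_n .\tag{8}$$

**Step 6.4 (norms of $t^k$).** We show that $t^k$ is tiny for $k$ in $(U_{n-1},r_n]$. Write $t^k=\theta_nq+(t^k\bmod\theta_n)$. The quotient $q$ is the polynomial part of $t^{k-v-1}\prod_{i<n}(1-\lambda_i/t)^{-d_i}$; its coefficients are nonnegative with sum at most $\prod_{i<n}\eta_i^{-d_i}=\mu_{n-1}$, and its degree is $k-v-1$, so (8) applies to each term. By (P5) and (P3),
$$\|t^k\|\le\delta_n+2\mu_{n-1}\delta_n\le3\mu_{n-1}\delta_n\le2^{-n}/n\qquad(U_{n-1}<k\le r_n).\tag{9}$$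
If $j(n')=n-1$, then $\alpha_{n'}\le n$ by (2), so $\alpha_{n'}\|t^k\|\le2^{-n}$ in this range.

**Step 6.5 ($\|T\|\le\frac54$).** By the column fact, we bound each column.

* $\pi_{v_{n-1}}$: $\delta_n+\beta_{n-1}\sigma_{n-1}\le\frac14+\frac14$; for $\pi_0$, $\delta_1\le\frac14$.
* $\mathsf S_n$: $\lambda+\eta=1$ or $\lambda+\varsigma\le1$.
* $\mathsf E_n$: at most $\tau\le\frac54$, and $\Lambda^{-1}(1+\alpha^{-1})\le2/\Lambda\le1$ because $\Lambda\ge1+e_n\ge2$.
* $\mathsf A_n$: $1$, and at the end $\alpha\sigma+\alpha\|t^{u+1}\|\le\frac14+\frac12$. Indeed $u_n+1=U_{j}+1$ with $j=j(n)$, so (9) at stage $j+1$ gives $\alpha_n\|t^{u_n+1}\|\le2^{-(j+1)}\le\frac12$.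
* $\mathsf F_n$: at most $\tau'\le\frac54$, and $(1+\beta\Lambda)/\Lambda'=1$.
* $\mathsf B_n\setminus\{v_n\}$: $1$.

So $T$ extends to a bounded operator on $X$ with $\|T\|\le\frac54$.

## 7. Quadratic growth of $\|T^m\|$

To define $f(T)$ we need polynomial growth of $\|T^m\|$. For given $m$, basis vectors of late stages (tails) move slowly by design, and those of early stages (heads) obey a bound chosen before $H'_n$ or $H_n$.

**Lemma 2 (tails).**

* (a) If $i\in\mathsf S_n\cup\mathsf E_n$ and $m\le H_n'$, then $\|T^m\pi_i\|\le3$.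
* (b) If $i\in\mathsf F_n\cup\mathsf B_n$ and $m\le H_n$, then $\|T^m\pi_i\|\le3$.
* (c) If $i=a_n+k\in\mathsf A_n$ and $m\le H_n$, then $\|T^m\pi_i\|\le1$ if $k+m\le u_n$, and otherwise $\|T^m\pi_i\|\le1+\alpha_n\|t^{k+m}\|$; and $\|T^m\pi_i\|\le2$ if moreover $m\le H'_{j(n)+1}$.

*Proof.* (a) Let $i\in\mathsf E_n$; then $T^m\pi_i=g_i^{-1}R_{i+m}$. If $i+m<a$, the norm is $g_{i+m}/g_i\le\tau^m\le2$. If $i+m\ge a$, then $i\ge a-H'\ge w$, so $g_i=\Lambda$. As $i+m<a+H'\le N+H$, (6) gives norm $\le1$.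

Let $i\in\mathsf S_n$. For $y$ in $\operatorname{span}\{\pi_i:i\in\mathsf S_n\}$ let $\operatorname{last}(y)$ be its coordinate at $\pi_{v+d}$, and let $T_*=T_{d,\eta}$ act on this span. Then $Ty=T_*y+\varsigma\operatorname{last}(y)\pi_\rho$, and induction on $m$ gives, for all $m$,
$$T^m\pi_i=T_*^m\pi_i+\varsigma\sum_{s<m}\operatorname{last}(T_*^s\pi_i)\,T^{m-1-s}\pi_\rho .\tag{10}$$
For $i=v+1+l$ and $c=d-1-l$ we have $\operatorname{last}(T_*^s\pi_i)=\binom sc\lambda^{s-c}\eta^c\in[0,1]$, and the sum over all $s\ge0$ is $\eta^c(1-\lambda)^{-c-1}=1/\eta$. Also $\|T^s\pi_\rho\|=1$ for $s\le H'$, because $\rho+H'\le r$ and $g$ is constant on $[\rho,r]$. So the norm is at most $1+\varsigma/\eta\le2$.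

(b) Let $i\in\mathsf F_n$. If $i+m<b+\kappa$, the norm is at most $\tau'^m\le2$. Otherwise $i\ge b+\kappa-H$, so $g_i=\Lambda'$ and $T^m\pi_i=\Lambda'^{-1}R_{b+\kappa+s}$ with $0\le s\le H_n$. If $\kappa+s\le N$, the norm is $\le1$ by (6). Otherwise $R_{b+\kappa+s}=\theta_{n+1}t^{\kappa+s-N-1}$ by (5), with exponent at most $H_n\le H_{n+1}'$, and (8) gives norm $\le2\delta_{n+1}\le1$. Let $i=b+k\in\mathsf B_n$. If $k+m\le N$, the norm is $1$. Otherwise $T^m\pi_i=R_{b+k+m}-\beta R_{k+m}$. The first vector is $\theta_{n+1}t^{k+m-N-1}$, of norm $\le2\delta_{n+1}$, and $\beta\|R_{k+m}\|=\beta\sigma$ by (6). The total is at most $\frac12+\frac14\le1$.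

(c) If $k+m\le u$, then $T^m\pi_i=\pi_{i+m}$. If $k+m>u$, then $T^m\pi_i=\alpha(R_{a+k+m}-t^{k+m})$, where $a+k+m=N+s$ with $1\le s\le H_n$, so $\alpha\|R_{a+k+m}\|=\alpha\sigma\le\frac14$. For the last claim put $j=j(n)$. If $k+m>u_n=U_j$, then $U_j<k+m\le U_j+H'_{j+1}\le r_{j+1}$, so $\alpha\|t^{k+m}\|\le1$ by (9) at stage $j+1$. $\square$

**Lemma 3 (heads).** There are $K_n'$, depending only on parameters of stages $<n$ and $d_n,\eta_n,\delta_n,\omega_n,\Lambda_n$, and $K_n$, depending only on parameters of stages $<n$ and those of stage $n$ other than $H_n,b_n$, such that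

* $\|T^m\pi_i\|\le K_n'$ for $i\le N_n$, $m\le H_n$, and $\|t^k\|\le K_n'$ for $k\le N_n+H_n$;
* $\|T^m\pi_i\|\le K_n$ for $i\le v_n$, $m\le H'_{n+1}$, and $\|t^k\|\le K_n$ for $k\le v_n+H_{n+1}'$.

*Proof.* *First part.* Only polynomials of degree at most $N_n+H_n$ occur, and all statements are for these. Define numbers by downward recursion: $\Upsilon_n=\Lambda_n$, $\Theta_l=1+\eta_l^{-d_l}\Upsilon_l$ for $l\le n$, and $\Upsilon_l=\Lambda'_l+\Theta_{l+1}$ for $l<n$. We claim $\|R_k^{(l)}\|\le\Upsilon_l$ for $k\ge\rho_l$ and $\|\theta_lt^s\|\le\Theta_l$. For $l=n$ the first bound is (6) and the second follows from (7). For $l<n$ and $k\ge\rho_l$, either $k\le v_l$ and $\|R^{(l)}_k\|\le\Lambda'_l$ by (6), or $R_k^{(l)}=\theta_{l+1}t^{k-v_l-1}$ has norm at most $\Theta_{l+1}$. This gives the first bound for $l$, and (7) gives the second. Since $\theta_1=t$, $\|t^k\|\le1+\Theta_1$. The vectors $T^m\pi_i$ for $i$ in $\mathsf S_l,\mathsf E_l,\mathsf A_l$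 ($l\le n$) and $\mathsf F_l,\mathsf B_l$ ($l<n$) are respectively
$$\delta_l^{-1}\eta_l^{-c}(t-\lambda_l)^c\theta_lt^m,\quad g_i^{-1}R^{(l)}_{i+m},\quad\alpha_l(R^{(l)}_{i+m}-t^{i-a_l+m}),\quad g_i^{-1}R^{(l)}_{i+m},\quad R^{(l)}_{i+m}-\beta_lR^{(l)}_{i-b_l+m} .$$
As $|(t-\lambda_l)^c|\le2^c$, and $g_i\ge\omega_l$ on $\mathsf E_l$, $g_i\ge\sigma_l$ on $\mathsf F_l$, their norms are at most
$$\delta_l^{-1}(2/\eta_l)^{d_l}\Theta_l,\quad\omega_l^{-1}\Upsilon_l,\quad\alpha_l(\Upsilon_l+1+\Theta_1),\quad\sigma_l^{-1}\Upsilon_l,\quad(1+\beta_l)\Upsilon_l .$$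
Finally $T^m\pi_0=t^m$. Let $K_n'$ be the sum of all these bounds and $1+\Theta_1$.

*Second part.* Now only degrees at most $v_n+H_{n+1}'$ occur. Put $\Upsilon_n=\Lambda_n'+1$, and define $\Theta_l$ ($l\le n$) and $\Upsilon_l$ ($l<n$) by the same recursion. For $\rho_n\le k\le v_n$, $\|R_k^{(n)}\|\le\Lambda'_n$. For $v_n<k\le v_n+H_{n+1}'\le r_{n+1}$, $R^{(n)}_k=\theta_{n+1}t^{k-v_n-1}$ has norm $\le2\delta_{n+1}\le1$ by (8). So $\|R_k^{(n)}\|\le\Upsilon_n$, and the induction goes through as before. The five bounds now hold for all five blocks with $l\le n$. Let $K_n$ be their sum over $l\le n$ plus $1+\Theta_1$. $\square$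

**Lemma 4.** $\|T^m\|\le3+m^2$ for $m\ge0$.

*Proof.* Let $m\ge1$ (for $m=0$ the claim is clear). Since $H_0=0$ and $H_n\to\infty$, the intervals $(H_{n-1},H_n']$ and $(H_n',H_n]$, $n\ge1$, cover the positive integers. We bound the columns of $T^m$.

*Case $H_{n-1}<m\le H_n'$.* Let $i\le v_{n-1}$. If $n\ge2$, Lemma 3 gives $\|T^m\pi_i\|\le K_{n-1}\le H_{n-1}<m$. If $n=1$, then $i=0$ and $\|t^m\|=\|\theta_1t^{m-1}\|\le2\delta_1\le1$ by (8), as $m\le H'_1\le r_1$. Let $i>v_{n-1}$, so $i$ belongs to a stage $n'\ge n$ and $m\le H'_{n'}\le H_{n'}$. Lemma 2 gives $\|T^m\pi_i\|\le3$ unless $i=a_{n'}+k\in\mathsf A_{n'}$ with $j(n')+1<n$ (for $j(n')+1\ge n$ we have $m\le H_n'\le H'_{j(n')+1}$). In the exceptional case $n\ge2$, $\|T^m\pi_i\|\le1+\alpha_{n'}\|t^{k+m}\|$, $\alpha_{n'}\le j(n')+1<n\le H_{n-1}<m$, and $k+m\le U_{j(n')}+H_n'\le v_{n-1}+H'_n$ since $j(n')\le n-2$. So $\|t^{k+m}\|\le K_{n-1}<m$, and the norm is at most $1+m^2$.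

*Case $H'_n<m\le H_n$.* For $i\le N_n$, $\|T^m\pi_i\|\le K_n'\le H_n'<m$. For $i>N_n$, either $i\in\mathsf F_n\cup\mathsf B_n$, or $i$ is in a stage $n'>n$ and $m\le H_n\le H'_{n'}$. Lemma 2 gives $\le3$ unless $i=a_{n'}+k\in\mathsf A_{n'}$ with $n'>n$ and $j(n')+1\le n$ (for $j(n')+1\ge n+1$, $m\le H_n\le H'_{n+1}\le H'_{j(n')+1}$). There $\alpha_{n'}\le n\le H_n'<m$, $k\le U_{n-1}\le N_n$, so $\|t^{k+m}\|\le K'_n<m$, and the norm is at most $1+m^2$. $\square$

## 8. $T$ has no non-trivial invariant subspace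

Given $x$ of norm $1$, we want a polynomial $p$ with $p(T)x$ close to $\pi_0=1$. The first idea is to choose $p$ so that it works for the head $Q_{U_{n-1}}x$ and is small on the tail. It breaks at the blocks $\mathsf A_{n'}$ of later stages with $j(n')<n$: for $i=a_{n'}+k$,
$$p\,\pi_i=\alpha_{n'}R^{(n')}_{a_{n'}}pt^k-\alpha_{n'}pt^k .$$
The first term will be tiny, but $-\alpha_{n'}pt^k$ is what $p$ does to the low-degree polynomial $-\alpha_{n'}t^k$, and this need not be small. The remedy is to count these low-degree polynomials as part of the head. For $x=\sum x_i\pi_i\in X$, $\|x\|\le1$, put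
$$\Gamma_n(x)=\alpha_n\sum_{k\le u_n}x_{a_n+k}t^k\in\Pi_{u_n},\qquad\mathcal H_n(x)=\sum_{n'\ge n,\ j(n')<n}\Gamma_{n'}(x),\qquad\mathbf r_n(x)=Q_{U_{n-1}}x-\mathcal H_n(x).$$
If $j(n')<n$, then $\alpha_{n'}\le n$ by (2) and $u_{n'}=U_{j(n')}\le U_{n-1}$. So the sum converges absolutely in $\Pi_{U_{n-1}}$, $|\mathcal H_n(x)|\le n$, and $\|\mathbf r_n(x)\|\le1+ne_n$.

The next lemma inverts the corrected head modulo a high power of $t$, with finitely many multipliers.

**Lemma 5 (definition of $\mathcal Q_n,L_n$).** Let $U=U_{n-1}$ and let $\mathcal Z_n$ be the set of all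
$$z=r+\sum_{U<i<a}x_ig_i^{-1}R_i+R_aW,\quad r\in\Pi_U,\ \varepsilon_n\le\|r\|\le1+ne_n,\ |x_i|\le1,\ W\in\Pi_{u_n},\ |W|\le n .$$
Put $o=a-\Delta_n-w$. Then every $z\in\mathcal Z_n$ has order of vanishing at $0$ at most $w$. Moreover there is a finite set $\mathcal Q_n\subset t^o\mathbb C[t]\cap\Pi_{N-\Delta_n}$ such that for each $z\in\mathcal Z_n$ some $q'\in\mathcal Q_n$ satisfies, with $q'z=\sum_{l\ge o}h_lt^l$,
$$\sum_{l\le N-\Delta_n}|h_l-1_{l=a-\Delta_n}|\le\frac1{n\Lambda_n} .$$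
Let $L_n=\max_{q'\in\mathcal Q_n}|q'|\,(1+\max_{z\in\mathcal Z_n}|z|)$.

*Proof.* *Order of vanishing.* Suppose $t^{w+1}\mid z$. We have $R_a=\Phi_nt^{a-\Delta_n}$ with $a-\Delta_n=2w+U+1+H'\ge w+1$. For $i>U$, $t^{U+1-\Delta_n}\mid R_i$, and $w+1\ge U+1-\Delta_n>0$. So $r=t^{U+1-\Delta_n}\chi$ with $\chi\in\Pi_{\Delta_n-1}$, and after division by $t^{U+1-\Delta_n}$,
$$\chi+\Phi_n\sum_{U<i<a}x_ig_i^{-1}t^{i-U-1}\equiv0\bmod t^{\,w-U+\Delta_n} .$$
Since $\Phi_n(0)\ne0$, the Taylor coefficients of $\chi/\Phi_n$ are $s_{i-U-1}=-x_i/g_i$ for $U<i\le w+\Delta_n$ (and $w+\Delta_n<a$). For the $\Delta_n$ consecutive indices $w<i\le w+\Delta_n$ we have $g_i=\Lambda_n$, so $|s_{i-U-1}|\le1/\Lambda_n$. By Lemma 1, $|\chi|\le c(\Phi_n)/\Lambda_n$. As $\deg r\le U$, $\|r\|\le|r|e_n=|\chi|e_n\le c(\Phi_n)e_n/\Lambda_n<\varepsilon_n$ by (P6), a contradiction.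

*Multipliers.* Thus $z=t^sz_1$ with $s\le w$ and $z_1(0)\ne0$. Let $\zeta$ be the Taylor polynomial of $1/z_1$ of degree $\le N-a=u_n$, and $q'_z=t^{a-\Delta_n-s}\zeta$. Its order at $0$ is at least $o$ and its degree is at most $N-\Delta_n$. Moreover $q'_zz=t^{a-\Delta_n}\zeta z_1\equiv t^{a-\Delta_n}\bmod t^{N+1-\Delta_n}$. For all $\tilde z$ in a neighborhood of $z$, $|q'_z(\tilde z-z)|\le1/(n\Lambda_n)$, so $q_z'$ has the required property for $\tilde z$. The set $\mathcal Z_n$ is a continuous image of a compact set in a finite-dimensional space, hence compact, and finitely many $q'_z$ suffice. $\square$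

**Lemma 6.** If $\|x\|\le1$ and $\|\mathbf r_n(x)\|\ge\varepsilon_n$, there is a polynomial $p$ with $\|p(T)x-\pi_0\|\le\frac1{\alpha_n}+\frac4n$.

*Proof.* Write $U=U_{n-1}$, and drop the index $n$ on stage-$n$ quantities.

**Step 8.1 (the corrected head lies in $\mathcal Z_n$).** We identify the polynomial to be inverted. For $U<i<a$ we have $i\in\mathsf E_n$ and $\pi_i=g_i^{-1}R_i$. Also $\sum_{k\le u}x_{a+k}\pi_{a+k}=(R_a-1)\Gamma_n(x)$. So $\sum_{i\le N}x_i\pi_i=\mathbf r_n(x)+\mathcal H_n(x)+\sum_{U<i<a}x_ig_i^{-1}R_i+(R_a-1)\Gamma_n(x)$. Since $j(n)<n$, $\mathcal H_n(x)-\Gamma_n(x)$ is the sum of the $\Gamma_{n'}(x)$ with $n'>n$, $j(n')<n$. Hence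
$$z:=\mathbf r_n(x)+\sum_{U<i<a}x_ig_i^{-1}R_i+R_a\Gamma_n(x)=\sum_{i\le N_n}x_i\pi_i-\sum_{n'>n,\ j(n')<n}\Gamma_{n'}(x).\tag{11}$$
As $|\Gamma_n(x)|\le\alpha_n\le n$, $z\in\mathcal Z_n$.

**Step 8.2 (the polynomial $p$).** Take $q'=\sum_{l\ge o}q'_lt^l$ from Lemma 5 for this $z$, and put $q=\Phi_nq'$, $p=\beta^{-1}t^bq$. Since $|\Phi_n|\le2^{\Delta_n}$: $|q|\le2^{\Delta_n}L_n$, $|p|\le\frac1{3n}$ by (P8), and $\deg p\le b+N=v_n$. Also
$$o+\Delta_n=a-w=\kappa+H'\ge\kappa,\qquad o+\kappa=a+U+1\ge N+1 .$$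
By (11),
$$p\,x=p\,z+\sum_{n'>n,\ j(n')<n}p\,\Gamma_{n'}(x)+\sum_{i>N_n}x_i\,p\,\pi_i .\tag{12}$$
In the vectors $\theta_{n+1}t^s$ that occur below, total degrees are at most $3v_n$, so $s\le10v_n\le H'_{n+1}$ and $\|\theta_{n+1}t^s\|\le2\delta_{n+1}$ by (8).

**Step 8.3 (the main term).** We show $pz\approx R_a\approx\pi_0$. We have $qz=\Phi_nq'z=\sum_{l\ge o}h_lR_{l+\Delta_n}$. For $l\le N-\Delta_n$, $l+\Delta_n\in[\kappa,N]$, and $t^bR_k=\pi_{b+k}+\beta R_k$ for $k\in[\kappa,N]$. For $l>N-\Delta_n$, $t^bR_{l+\Delta_n}=\theta_{n+1}t^{l+\Delta_n-N-1}$ by (5). Hence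
$$\begin{aligned}pz-\pi_0=(R_a-\pi_0)&+\sum_{l\le N-\Delta_n}(h_l-1_{l=a-\Delta_n})R_{l+\Delta_n}\\&+\beta^{-1}\sum_{l\le N-\Delta_n}h_l\pi_{b+l+\Delta_n}+\beta^{-1}\sum_{l>N-\Delta_n}h_l\theta_{n+1}t^{l+\Delta_n-N-1} .\end{aligned}$$
Now $R_a-\pi_0=\alpha_n^{-1}\pi_a$, $\|R_k\|\le\Lambda_n$ for $\kappa\le k\le N$, and $\sum|h_l|\le|q'||z|\le L_n$. So
$$\|pz-\pi_0\|\le\frac1{\alpha_n}+\frac1n+\frac{L_n}\beta+\frac{2L_n\delta_{n+1}}\beta\le\frac1{\alpha_n}+\frac3n .$$

**Step 8.4 (the rest of (12)).** The purpose is to show that the rest has norm at most $\frac1n$. It equals $\sum_{i>N_n}x_i\psi_i$, where $\psi_i=p\pi_i+\alpha_{n'}pt^k$ if $i=a_{n'}+k\in\mathsf A_{n'}$ with $n'>n$, $j(n')<n$, and $\psi_i=p\pi_i$ otherwise. As $\sum|x_i|\le1$, it is enough that $\|\psi_i\|\le\frac1n$ for every $i>N_n$.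

* $i\in\mathsf F_n$. Then $\psi_i=\beta^{-1}g_i^{-1}\Phi_n\sum_lq_l'R_{b+l+i}$ with $b+l+i\ge b+N+1>v_n$, so each $R_{b+l+i}$ is some $\theta_{n+1}t^s$. The norm is at most $\beta^{-1}\sigma^{-1}2^{\Delta_n}L_n2\delta_{n+1}\le\frac1n$ by (P3) at stage $n+1$.
* $i=b+k\in\mathsf B_n$. Then $\psi_i=\beta^{-1}t^b\Phi_nq'(t^b-\beta)R_k=(\beta^{-1}t^b-1)\Phi_n\sum_lq_l'R_{b+l+k}$ with $b+l+k\ge b+o+\kappa\ge b+N+1>v_n$. The norm is at most $2\cdot2^{\Delta_n}L_n2\delta_{n+1}\le\frac1n$ by (P3) at stage $n+1$.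
* $i>v_n$, not in an $\mathsf A_{n'}$ with $j(n')<n$. Powers in $p$ are at most $v_n\le H'_{n+1}$, and $i$ is in a stage $n'\ge n+1$. Lemma 2 gives $\|T^m\pi_i\|\le3$ for $m\le v_n$; for $\mathsf A_{n'}$ with $j(n')\ge n$ use $H'_{n+1}\le H'_{j(n')+1}$. So $\|\psi_i\|\le3|p|\le\frac1n$.
* $i=a_{n'}+k\in\mathsf A_{n'}$, $n'>n$, $j(n')<n$. With $F=pt^k$, $p\pi_i=\alpha_{n'}R^{(n')}_{a_{n'}}F-\alpha_{n'}F$, so $\psi_i=\alpha_{n'}R^{(n')}_{a_{n'}}F$. Since $t^{b_n}\mid p$ and $b_n>U_{n-1}\ge u_{n'}$, $F=t^{u_{n'}+1}F_1$ with $|F_1|=|p|$ and $\deg F_1\le2v_n\le H_{n'}$. For $s\le H_{n'}$, $R^{(n')}_{a_{n'}}t^{u_{n'}+1+s}=R^{(n')}_{N_{n'}+1+s}$ has norm $\sigma_{n'}$ by (6). So $\|\psi_i\|\le\alpha_{n'}\sigma_{n'}|p|\le\frac1n$.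

Altogether $\|px-\pi_0\|\le\frac1{\alpha_n}+\frac3n+\frac1n$. $\square$

It remains to exclude that $\mathbf r_n(x)$ is tiny for all useful $n$, that is, that the correction $\mathcal H_n(x)$ cancels the head. This is what the groups are for.

**Proposition 7.** $T$ has no non-trivial invariant subspace.

*Proof.* Since $\pi_0=1$ is cyclic for $T$, it suffices to show $\pi_0\in\overline{\operatorname{span}}\{T^kx:k\ge0\}$ whenever $\|x\|=1$. Suppose this fails for some $x$. Then $\|p(T)x-\pi_0\|$ is bounded below over all polynomials $p$. By Lemma 6 there are integers $J\ge1$ and $n_0$ with $\|\mathbf r_n(x)\|<\varepsilon_n$ whenever $n\ge n_0$ and $\alpha_n\ge J$.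

**Step 8.5 (most $\Gamma_n(x)$ are small).** We compare consecutive indices in one group. Let $n=\operatorname{tri}(G)+i\ge n_0$ with $1\le i\le G-J$; that is, $\alpha_n\ge J+1$. Then $n+1$ is in group $G$ and $\alpha_{n+1}=G-i\ge J$. Since $i<G$, (3) says that no $n'$ has $j(n')=n$, so $\mathcal H_{n+1}(x)=\mathcal H_n(x)-\Gamma_n(x)$ and
$$\mathbf r_{n+1}(x)-\mathbf r_n(x)=(Q_{U_n}-Q_{U_{n-1}})x+\Gamma_n(x).$$
Apply $I-Q_{U_{n-1}}$, which has norm $1$ and kills $\mathbf r_n(x)$ and $\Gamma_n(x)$: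
$$\|(Q_{U_n}-Q_{U_{n-1}})x\|\le\|\mathbf r_{n+1}(x)\|<\varepsilon_{n+1}\le\varepsilon_n .$$
As $\mathsf A_n\subset(U_{n-1},U_n]$, $\sum_k|x_{a_n+k}|\le\varepsilon_n$, so $\|\Gamma_n(x)\|\le n\varepsilon_ne_n\le4^{-n}$.

**Step 8.6 (the remaining $\Gamma_n(x)$ have bounded degree).** We show that $x$ is a polynomial. If $\alpha_n\le J$, then $u_n=U_{\operatorname{tri}(\alpha_n)}\le U^*:=U_{\operatorname{tri}(J)}$, so $\Gamma_n(x)\in\Pi_{U^*}$. Take $n=\operatorname{tri}(G)+1$, so $\alpha_n=G\ge J$, with $G$ large. In $\mathcal H_n(x)$ each term either lies in $\Pi_{U^*}$ or has norm at most $4^{-n'}$. From $\|Q_{U_{n-1}}x-\mathcal H_n(x)\|<\varepsilon_n$ we get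
$$\operatorname{dist}(Q_{U_{n-1}}x,\Pi_{U^*})\le\varepsilon_n+\sum_{n'\ge n}4^{-n'}\to0 .$$
Since $Q_{U_{n-1}}x\to x$ and $\Pi_{U^*}$ is closed, $x\in\Pi_{U^*}$. Then for large $n=\operatorname{tri}(G)+1$ we have $\mathcal H_n(x)=0$ (all $a_{n'}>U^*$) and $Q_{U_{n-1}}x=x$, so $1=\|\mathbf r_n(x)\|<\varepsilon_n$, a contradiction. $\square$

## 9. The reweighted space $Y$ and the quasi-similarity

**Step 9.1 ($Y$, $C$ and $B$).** We copy the toy model. Let $\varpi_i=(\eta_n/3)^{d_n-1-l}$ for $i=v_{n-1}+1+l\in\mathsf S_n$, and $\varpi_i=1$ for all other $i$. Let $Y$ be the completion of $\mathbb C[t]$ in $\|\sum x_i\pi_i\|_Y=\sum\varpi_i|x_i|\le\|\cdot\|_X$. Then $Y$ is isometric to $\ell_1$ via $(x_i)\mapsto(\varpi_ix_i)$, and the inclusion $C:X\to Y$ is one-to-one with dense range; in $\ell_1$ coordinates it is $\operatorname{diag}(\varpi_i)$. Multiplication by $t$ extends to an operator $B$ on $Y$ with $\|B\|\le4$: for $i=v+1+l\in\mathsf S_n$,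 $l<d-1$, $\|T\pi_i\|_Y/\varpi_i=\lambda+\eta\,\varpi_{i+1}/\varpi_i=\lambda+3$; for all other $i$, $\varpi_i=1$ and $\|T\pi_i\|_Y\le\|T\pi_i\|_X\le\frac54$. Put $A=T$. Then $CA=BC$.

**Step 9.2 (the operator $D$).** We show that $f(T)$ extends from $X$ to $Y$. By Lemma 4 and Step 4.1, $f(T)=\sum c_mT^m$ converges in norm, and
$$c_*:=\sum|c_m|(m+1)^2(3+m^2)<\infty .$$
For $i\in\mathsf S_n$, multiply (10) by $c_m$ and sum:
$$f(T)\pi_i=f(T_{d_n,\eta_n})\pi_i+\varsigma_n\sum_mc_m\sum_{s<m}\operatorname{last}(T_{d_n,\eta_n}^s\pi_i)\,T^{m-1-s}\pi_{\rho_n} .\tag{13}$$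
By (1), (P2) and (P4), $\|f(T)\pi_i\|\le(\eta_n/3)^{d_n}+\varsigma_nc_*\le(1+c_*)(\eta_n/3)^{d_n}\le(1+c_*)\varpi_i$. For other $i$, $\|f(T)\pi_i\|\le\|f(T)\|\varpi_i$. So $\pi_i\mapsto f(T)\pi_i$ extends to a bounded $D:Y\to X$. On polynomials $D$ is $f(T)$ and $B$ is multiplication by $t$, so $AD=DB$ and $DC=f(A)$ hold there, hence everywhere.

**Step 9.3 (weak coupling into the blocks).** To prove $D$ one-to-one, we show that $D$ acts on $\mathsf S_n$ almost as $f(T_{d_n,\eta_n})$. Let $P=P_n$ be the coordinate projection of $X$ onto $\operatorname{span}\{\pi_i:i\in\mathsf S_n\}$, $Q=I-P$, $T_*=PTP=T_{d_n,\eta_n}$ on that span, and $\iota_n=\|PTQ\|$. By Step 6.1, the only $\pi_i$, $i\notin\mathsf S_n$, with possibly $PT\pi_i\ne0$ are $\pi_{v_{n-1}}$, contributing $\delta_n$, and the ends $\pi_{N_{n'}}$ of the blocks $\mathsf A_{n'}$, via $-\alpha_{n'}t^{U_j+1}$ with $j=j(n')$. If $j+1<n$, then $U_j+1\le v_{n-1}$ and the contribution is $0$.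 If $j+1\ge n$, then (2), (9) and (P3) at stage $j+1$ bound it by $(j+1)3\mu_j\delta_{j+1}\le2^{-(j+1)}(1+\gamma_n)^{-1}$. Also $\delta_n\le2^{-n}(1+\gamma_n)^{-1}$ by (P3). As the norm is a supremum over columns,
$$\iota_n\le2^{-n}(1+\gamma_n)^{-1} .\tag{14}$$
For $x\in QX$, $PT^{m+1}x=T_*PT^mx+PTQT^mx$ and $Px=0$, so $PT^mx=\sum_{s<m}T_*^{m-1-s}PTQT^sx$. With $\|T_*\|\le1$ and Lemma 4, $\|PT^mx\|\le\iota_nm(3+m^2)\|x\|$.

Now let $y=\sum y_i\pi_i\in Y$ with $\mathsf S_n$-part $s_n=\sum_{i\in\mathsf S_n}y_i\pi_i$. If $i$ lies in no block $\mathsf S_{n'}$, then $\|Pf(T)\pi_i\|\le c_*\iota_n=c_*\iota_n\varpi_i$. If $i\in\mathsf S_{n'}$, use (13) with $n'$ for $n$. Since $\pi_{\rho_{n'}}\in QX$, the $P$-part of its last term is at most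
$$\varsigma_{n'}\sum_m|c_m|\,m\cdot\iota_nm(3+m^2)\le\varsigma_{n'}\iota_nc_*\le c_*\iota_n\varpi_i ,$$
because $\varsigma_{n'}\le(\eta_{n'}/3)^{d_{n'}}\le\varpi_i$. The first term of (13) is killed by $P_n$ if $n'\ne n$. Summing over $i$,
$$P_nDy=f(T_{d_n,\eta_n})s_n+\xi_n,\qquad\|\xi_n\|\le c_*\iota_n\|y\|_Y .\tag{15}$$

**Step 9.4 ($f(T)$ is one-to-one with dense range).** By Proposition 7 it is enough that $f(T)\ne0$. Apply (15) to $y=\pi_{v_{n-1}+d_n}$, which has $\|y\|_Y=1$. The first term is $f(\lambda_n)\pi_{v_{n-1}+d_n}$. We have $|f(\lambda_n)|\ge1/\gamma_n$, because $f(\lambda_n)^{-1}$ is an eigenvalue of $f(T_{d_n,\eta_n})^{-1}$. And $\|\xi_n\|\le c_*2^{-n}/\gamma_n<|f(\lambda_n)|$ for large $n$. So $f(T)y=Dy\ne0$. The closed $T$-invariant subspaces $\ker f(T)\ne X$ and $\overline{f(T)X}\ne\{0\}$ are therefore $\{0\}$ and $X$. Moreover $D$ has dense range, since $DY\supseteq DCX=f(T)X$.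

**Step 9.5 ($D$ is one-to-one).** The idea is that a vector in $\ker D$ must already lie in $CX$. Let $Dy=0$. By (15) and (14), $\|s_n\|_X\le\gamma_n\|\xi_n\|\le\gamma_nc_*\iota_n\|y\|_Y\le c_*2^{-n}\|y\|_Y$, so $\sum_n\|s_n\|_X<\infty$. The coordinates of $y$ outside all $\mathsf S_n$ have weight $1$ and are summable. So $y=Cx$ with $x\in X$. Then $f(T)x=DCx=0$, so $x=0$ and $y=0$.

Thus $A$ and $B$ are quasi-similar via $C$ and $D$.

## 10. A non-cyclic vector of $B$

By Section 2, we look for a vector of $Y$ outside $CX$. We want $\mathbf m\in Y$, $\mathbf m\neq0$, and a non-zero functional $\varphi$ on $Y$ with $\varphi(B^k\mathbf m)=0$ for all $k$. Let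
$$\varphi(x)=\sum_nx_{v_{n-1}+d_n},$$
the sum of the last coordinates of the blocks $\mathsf S_n$. The weights there are $1$, so $\varphi$ is bounded with norm $1$ on both $X$ and $Y$.

**Step 10.1 (corrections block by block).** We use block $\mathsf S_n$ to annihilate the first $d_n$ moments. Put $\mathbf m_0=\pi_0$ and $\mathbf m_n=\mathbf m_{n-1}+\mathbf u_n$, where $\mathbf u_n=\sum_{l<d_n}u_{n,l}\pi_{v_{n-1}+1+l}$ with
$$u_{n,d_n-1-k}=-\eta_n^{-k}a_k^{(n)},\qquad a_k^{(n)}=\varphi\big((T-\lambda_n)^k\mathbf m_{n-1}\big)\quad(0\le k<d_n).$$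
As $\|T-\lambda_n\|\le\frac54+1=\frac94$ on $X$ and $\frac9{4\eta_n}\ge9$,
$$\|\mathbf u_n\|_X\le\|\mathbf m_{n-1}\|_X\sum_{k<d_n}\Big(\frac9{4\eta_n}\Big)^k\le\|\mathbf m_{n-1}\|_X\Big(\frac9{4\eta_n}\Big)^{d_n} .$$
By induction $\|\mathbf m_n\|_X\le\mathcal M_n$ and $\|\mathbf u_n\|_X\le\mathcal M_n$.

On $\mathsf S_n$ (index $n$ dropped), $(T-\lambda)\pi_{v+1+l}=\eta\pi_{v+2+l}$ for $l<d-1$ and $(T-\lambda)\pi_{v+d}=\varsigma\pi_\rho$. So
$$(T-\lambda)^k\pi_{v+1+l}=\begin{cases}\eta^k\pi_{v+1+l+k},&l+k\le d-1,\\[2pt]\eta^{d-1-l}\varsigma\,(T-\lambda)^{k-d+l}\pi_\rho,&l+k\ge d.\end{cases}\tag{16}$$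
For $e\le d_n\le H_n'$, $(T-\lambda)^e\pi_\rho$ is supported on indices in $[\rho,\rho+e]\subset[\rho,r]\subset\mathsf E_n$, where $\varphi=0$. For $k<d_n$ the exponent $k-d+l$ in (16) is less than $d_n$. So only $l=d-1-k$ contributes to $\varphi((T-\lambda_n)^k\mathbf u_n)$, which equals $\eta_n^ku_{n,d_n-1-k}=-a_k^{(n)}$. Hence $\varphi((T-\lambda_n)^k\mathbf m_n)=0$ for $k<d_n$. The powers $(t-\lambda_n)^k$, $k<d_n$, span $\Pi_{d_n-1}$, so
$$\varphi(T^k\mathbf m_n)=0\qquad(k<d_n).\tag{17}$$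

**Step 10.2 (convergence in $Y$).** We show $\|\mathbf u_{n+1}\|_Y\le2^{-n}$. The weight of the coordinate $u_{n+1,d_{n+1}-1-k}$ in $Y$ is $(\eta_{n+1}/3)^k$, which turns the factor $\eta_{n+1}^{-k}$ into $3^{-k}$:
$$\|\mathbf u_{n+1}\|_Y=\sum_{k<d_{n+1}}3^{-k}\big|\varphi((T-\lambda_{n+1})^k\mathbf m_n)\big| .$$
The bound $\frac94$ for $\|T-\lambda_{n+1}\|$ alone gives only $4\|\mathbf m_n\|_X$ here, which is not small. Smallness comes from (17): the low moments of $\mathbf m_n$ vanish. Let $b_k=\varphi((T-\lambda_n)^k\mathbf m_n)$; then $b_k=0$ for $k<d_n$. For $k\ge d_n$ the second line of (16) applies to all $l$, so $\|(T-\lambda_n)^k\mathbf u_n\|_X\le\varsigma_n(\frac94)^k\|\mathbf u_n\|_X\le(\frac94)^k$ by $\varsigma_n\mathcal M_n\le1$. Therefore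
$$|b_k|\le\Big(\frac94\Big)^k(\mathcal M_{n-1}+1)\qquad(k\ge d_n).$$
Let $s=|\lambda_n-\lambda_{n+1}|=|\eta_{n+1}-\eta_n|\le\frac14$. Expanding $(T-\lambda_{n+1})^k$ in powers of $T-\lambda_n$ and using $\sum_{k\ge l}\binom kls^{k-l}3^{-k}=3^{-l}(1-\frac s3)^{-l-1}$,
$$\begin{aligned}\|\mathbf u_{n+1}\|_Y&\le\sum_k3^{-k}\sum_{l\le k}\binom kls^{k-l}|b_l|=\sum_l|b_l|\,3^{-l}\Big(1-\frac s3\Big)^{-l-1}\\&\le\frac{12}{11}(\mathcal M_{n-1}+1)\sum_{l\ge d_n}\Big(\frac9{11}\Big)^l=6\Big(\frac9{11}\Big)^{d_n}(\mathcal M_{n-1}+1)\le2^{-n},\end{aligned}$$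
since $1-\frac s3\ge\frac{11}{12}$ and $\frac94\cdot\frac13\cdot\frac{12}{11}=\frac9{11}$, with (P1) at the end.

**Step 10.3 (the invariant subspace).** So $\mathbf m_n\to\mathbf m$ in $Y$, and $\mathbf m\ne0$ because its coordinate at $\pi_0$ is $1$. The $\mathbf m_n$ are polynomials, on which $B$ and $T$ agree. For each $k$, (17) and $d_n\to\infty$ give
$$\varphi(B^k\mathbf m)=\lim_n\varphi(T^k\mathbf m_n)=0 .$$
Hence $\overline{\operatorname{span}}\{B^k\mathbf m:k\ge0\}$ is a closed $B$-invariant subspace, non-zero and contained in $\ker\varphi\ne Y$. It is a non-trivial invariant subspace of $B$.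

Identify $X$ and $Y$ isometrically with $\ell_1$. Then $A$ has no non-trivial invariant subspace by Proposition 7, $\|A^m\|\le3+m^2$ by Lemma 4, $C$ is diagonal, $DC=f(A)$, and $A$ and $B$ are quasi-similar by Section 9. This proves Theorem A: the equivalence in the Question fails on $\ell_1$. $\blacksquare$
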